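\title{Squares of finite sets in torsion-free groups:\\ a linear threshold and the bound $3|A|-O(1)$}

\begin{abstract}
Let $A$ be a finite subset of a torsion-free group that is not contained in a left coset of a cyclic subgroup. We prove that $|A^2|>2|A|+k$ as soon as $|A|$ exceeds an absolute constant times $k$, as conjectured in a paper of B\"or\"oczky, P\'alfy and Serra. More precisely, $|A^2|\ge 3|A|-C_0$ with an absolute constant $C_0$, and the coefficient $3$ cannot be increased. Both results rest on a structure theorem: if $A$ is large and $|A^2|\le(4-\varepsilon)|A|$, then a positive proportion of $A$ lies in one progression of length $O(|A|)$. Its proof combines the Breuillard--Green--Tao theorem on approximate groups and Freiman's theorem with a product inequality for fibered sets.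
\end{abstract}

\section{Introduction}

\subsection{The problem and the results}

For finite subsets $A,B$ of a multiplicatively written group $G$ put $AB=\{ab:a\in A,\ b\in B\}$ and $A^2=AA$. A finite subgroup $H$ satisfies $|H^2|=|H|$, so in general nothing forces a product set to grow. If $G$ is torsion-free, that is, if no element other than $1$ has finite order, then Kemperman's inequality $|AB|\ge|A|+|B|-1$ holds for all finite nonempty $A,B$; a proof is given in Lemma~\ref{lem:iso}. Equality holds for progressions $A=\{xa^i:0\le i<l\}$ and $B=\{a^jy:0\le j<m\}$ with $a\ne1$, and here $A$ lies in a left coset of the cyclic subgroup $\langle a\rangle$. It is natural to ask how far $|AB|$ must exceed $|A|+|B|$ once $A$ lies in no such coset. The following theorem is known.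

\begin{theorem}\label{thm:known}
For every integer $k\ge1$ there is a $c(k)$ with the following property. If $G$ is a torsion-free group, $A\subset G$ is a finite set not contained in a left coset of any cyclic subgroup, and $B\subset G$ is a finite set with more than $c(k)$ elements, then $|AB|>|A|+|B|+k$. One can take $c(k)\le32(k+3)^6$ in general, and $c(k)\le4(2k+3)^3$ if $G$ has the unique product property.
\end{theorem}

The unique product property means that for all finite nonempty $A,B\subset G$ some element of $AB$ has only one representation $ab$. In general $c(k)$ must be at least of quadratic order. To see this, let $B_m=\{(i,j)\in\mathbb Z^2:i,j\ge0,\ i+j\le m\}$ and $A=B_1$, a set of three points. Then $A+B_m=B_{m+1}$ has $|B_m|+m+2=|A|+|B_m|+(m-1)$ elements, so for $m=k+1$ the conclusion of Theorem~\ref{thm:known} fails although $|B_m|=(k+2)(k+3)/2$.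

This example exploits an imbalance: adding three points to a large planar set only adds its boundary. When a planar set is added to itself the effect disappears, since $B_m+B_m=B_{2m}$ has about $4|B_m|$ elements. For $A=B$ one expects the cheapest way out of a cyclic coset to be a progression together with one more point.

\begin{example}\label{ex:sharp}
Let $A=\{(0,0),\dots,(m,0),(0,1)\}\subset\mathbb Z^2$ with $m\ge1$. The differences $(1,0)$ and $(0,1)$ generate $\mathbb Z^2$, so $A$ lies in no coset of a cyclic subgroup. The set $A+A$ has $2m+1$, $m+1$ and $1$ points at heights $0$, $1$ and $2$. Thus $|A|=m+2$ and $|A+A|=3m+3=3|A|-3$.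
\end{example}

Here the excess $|A+A|-2|A|$ is linear in $|A|$. The following conjecture, posed in \cite{BPS}, says that for $A=B$ the lower bound on $|B|$ in Theorem~\ref{thm:known} can be replaced by a bound linear in $k$.

\medskip
\noindent\textbf{Conjecture.} \emph{There is an absolute constant $C>0$ such that for every integer $k\ge1$, every torsion-free group $G$, and every finite set $A\subset G$ that is not contained in a left coset of any cyclic subgroup and satisfies $|A|>Ck$, we have $|A^2|>2|A|+k$.}
\medskip

We prove the conjecture.

\begin{theorem}\label{thm:linear}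
There are absolute constants $\varepsilon_0>0$ and $n_1$ such that the following holds. If $G$ is torsion-free and $A\subset G$ is a finite set with $|A|\ge n_1$ that is not contained in a left coset of a cyclic subgroup, then $|A^2|>(2+\varepsilon_0)|A|$. Hence the conjecture holds with $C=\max(n_1,1/\varepsilon_0)$.
\end{theorem}

The last sentence follows from the first: if $|A|>Ck$, then $|A|\ge n_1$ and $\varepsilon_0|A|>k$. A sharper statement matches Example~\ref{ex:sharp}; like Theorem~\ref{thm:linear}, it does not assume the unique product property.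

\begin{theorem}\label{thm:three}
There is an absolute constant $C_0$ such that every finite subset $A$ of a torsion-free group that is not contained in a left coset of a cyclic subgroup satisfies $|A^2|\ge3|A|-C_0$. Hence $|A|>k+C_0$ implies $|A^2|>2|A|+k$.
\end{theorem}

By Example~\ref{ex:sharp} the coefficient $3$ cannot be increased. For $|A|=k+3$ the example gives $|A+A|=2|A|+k$, so the threshold $k+C_0$ is optimal up to the additive constant. Theorem~\ref{thm:three} contains Theorem~\ref{thm:linear} (take $\varepsilon_0=\frac12$ and $n_1>2C_0$). We prove Theorem~\ref{thm:linear} separately because the direct argument is short, and a reader interested only in the conjecture can stop after Section~\ref{sec:linear}. Both proofs start from the following structure theorem, which makes no assumption about cyclic cosets.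

\begin{theorem}\label{thm:structure}
For every $\varepsilon\in(0,1]$ there are $c\in(0,1]$, an integer $L\ge1$ and $n_0$, depending only on $\varepsilon$, such that the following holds. If $G$ is torsion-free, $A\subset G$ is finite, $|A|=n\ge n_0$ and $|A^2|\le(4-\varepsilon)n$, then for some $x,a\in G$ with $a\ne1$
\[
|A\cap\{xa^i:0\le i\le Ln\}|\ge cn .
\]
\end{theorem}

The statement fails for $\varepsilon=0$: the square $\{0,\dots,m-1\}^2\subset\mathbb Z^2$ has $n=m^2$ points and a sumset of $(2m-1)^2<4n$ points, while a progression lies on a line and contains at most $\sqrt n$ of its points. The constants in the three theorems are not explicit, because the proof uses the Breuillard--Green--Tao theorem.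

\subsection{The smallest case: two cosets of a normal cyclic subgroup}\label{sub:model}

Suppose that $C$ is a normal infinite cyclic subgroup of the torsion-free group $G$, that $y\notin C$, and that $A$ is the union of nonempty sets $A_0\subset C$ and $A_1\subset yC$ of sizes $\alpha$ and $\beta$. Since $C$ is normal,
\[
A_0A_0\subset C,\qquad A_0A_1\subset yC,\qquad A_1A_1\subset y^2C .
\]
We have $C\ne yC$ and $yC\ne y^2C$. If also $y^2C\ne C$, the three products are disjoint, and Kemperman's inequality gives
\[
|A^2|\ge(2\alpha-1)+(\alpha+\beta-1)+(2\beta-1)=3|A|-3,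
\]
with equality in Example~\ref{ex:sharp}. If $y^2C=C$ the bound can fail: take $G=\mathbb Z$, $C=2\mathbb Z$ and $A$ an interval, so that $|A+A|=2|A|-1$. But then $C\cup yC$ is a torsion-free group in which $C$ has index $2$, and such a group is cyclic (Lemma~\ref{lem:virtcyc}). This is exactly the case that the hypothesis excludes. So the hypothesis on $A$ says that the image of $A$ in $G/C$ lies in no coset of a \emph{finite} subgroup; this makes the image grow under multiplication, and Kemperman's inequality fills each coset of $C$ that is reached.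

Three things separate this computation from Theorem~\ref{thm:three}.
\begin{enumerate}
\item There is no cyclic subgroup to begin with. Theorem~\ref{thm:structure} provides one, and a covering argument puts $A$ into a bounded number of its cosets (Section~\ref{sec:structure}).
\item There may be more than two cosets, of very different weights, and the quotient may be non-abelian and have torsion. A weighted product inequality in arbitrary groups handles this (Section~\ref{sec:weighted}).
\item The cyclic subgroup $C$ need not be normal. We show that either $|A^2|$ is already large, or two-sided translates of $A$ normalize a subgroup of bounded index in $C$ (Section~\ref{sec:three}).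
\end{enumerate}
For Theorem~\ref{thm:linear} the last two points can be bypassed: doubling close to $2$ forces all cosets to carry almost the same weight, and one extra coset in the product is enough (Section~\ref{sec:linear}).

\section{Conventions and background}

From now on $G$ is a torsion-free group, and sets denoted $A,B,U,V,X,Y$ are finite and nonempty.

\subsection{Cosets, slices and level sets}

Since $xH=(xHx^{-1})x$, every left coset of a cyclic subgroup is a right coset of a cyclic subgroup and conversely. We call these sets \emph{cyclic cosets}. The family is closed under inversion and under left and right multiplication by group elements. The same remarks apply to cosets of finite subgroups and to cosets of abelian subgroups, in any group. The map $A\mapsto A^{-1}$ preserves $|A|$ and $|A^2|$ and interchanges the left and the right cosets of each subgroup; we use it repeatedly to break a left-right symmetry.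

Most lower bounds for $|A^2|$ below begin by cutting $A$ into slices.

\begin{lemma}[Slicing]\label{lem:slice}
Let $H\le G$. If $V\subset A\cap Hx$, then the sets $(A\cap yH)V$, where $yH$ runs over the left cosets of $H$ that meet $A$, are pairwise disjoint subsets of $A^2$. If $U\subset A\cap yH$, then the sets $U(A\cap Hx)$, where $Hx$ runs over the right cosets of $H$ that meet $A$, are pairwise disjoint subsets of $A^2$.
\end{lemma}

\begin{proof}
Each product lies in $yHx$. For fixed $x$ these sets are right translates of distinct left cosets, and for fixed $y$ they are left translates of distinct right cosets.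
\end{proof}

For a finitely supported function $h\ge0$ on a set $\Omega$ we write $\{h\ge\tau\}$ for the set of $\omega$ with $h(\omega)\ge\tau$. As $h(\omega)$ is the length of the interval $(0,h(\omega)]$,
\begin{equation}\label{eq:layer}
\sum_{\omega\in\Omega}h(\omega)=\int_0^\infty|\{h\ge\tau\}|\,d\tau .
\end{equation}

\subsection{Two facts on torsion-free groups}

\begin{lemma}\label{lem:virtcyc}
A torsion-free group $S$ with a cyclic subgroup of finite index is cyclic.
\end{lemma}

\begin{proof}
If $S$ is finite, it is trivial. Otherwise the intersection $I$ of the finitely many conjugates of the given subgroup is normal, of finite index, and infinite cyclic. Since $I$ has only two automorphisms, its centralizer $E=C_S(I)$ has index at most $2$ in $S$. The center of $E$ contains $I$, so it has finite index in $E$. Schur's theorem states that a group whose center has finite index has a finite commutator subgroup; here that subgroup is finite and torsion-free, hence trivial. So $E$ is abelian, torsion-free, and finitely generated with a cyclic subgroup of finite index, that is, infinite cyclic.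 If $g\in S\setminus E$, then conjugation by $g$ is an automorphism of $E$ that is not the identity on $I$, so it is inversion. Applied to $g^2\in E$, which commutes with $g$, this gives $g^2=g^{-2}$. Then $g^4=1$ and $g=1\in E$, a contradiction. So $S=E$.
\end{proof}

Write $[x,y]=x^{-1}y^{-1}xy$. The upper central series $1=Z_0\le Z_1\le\cdots$ of a group $N$ is defined by letting $Z_i/Z_{i-1}$ be the center of $N/Z_{i-1}$; thus $[g,w]\in Z_{i-1}$ for $g\in N$ and $w\in Z_i$. The group is nilpotent of step at most $s$ if $Z_s=N$. We use three textbook facts: subgroups and quotients of nilpotent groups are nilpotent; the elements of finite order of a nilpotent group form a normal subgroup; and a nontrivial normal subgroup of a nilpotent group meets the center nontrivially.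

\begin{lemma}\label{lem:nilp}
If $N$ is torsion-free and nilpotent with center $Z_1$, then $N/Z_1$ is torsion-free.
\end{lemma}

\begin{proof}
Let $x\in Z_2$ and $x^m\in Z_1$ with $m\ge1$, and let $g\in N$. Then $g^{-1}xg=x[x,g]$ with $[x,g]$ central, so $x^m=g^{-1}x^mg=x^m[x,g]^m$. Hence $[x,g]=1$ for all $g$, and $x\in Z_1$. Thus the center $Z_2/Z_1$ of $N/Z_1$ is torsion-free. The normal subgroup of elements of finite order of $N/Z_1$ therefore meets the center trivially, so it is trivial.
\end{proof}

\subsection{Approximate groups and Freiman's theorem}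

A \emph{$K$-approximate group} is a finite set $W$ with $1\in W=W^{-1}$ and $W^2\subset EW$ for some set $E$ with $|E|\le K$. We use the following published results.

\begin{theorem}[Tao {\cite[Theorem 4.6]{Tao}}, case of equal sets]\label{thm:tao}
If $|A^2|\le K|A|$, there are $K_1=O(K^{O(1)})$, a $K_1$-approximate group $W$ with $|W|\le K_1|A|$, and sets $X,X'$ of size at most $K_1$ with $A\subset XW\cap WX'$.
\end{theorem}

\begin{theorem}[Breuillard--Green--Tao {\cite[main theorem]{BGT}}]\label{thm:bgt}
If $W$ is a $K_1$-approximate group in a group $G$, there are a subgroup $G_0\le G$ and a finite normal subgroup $H$ of $G_0$ such that $W$ is covered by $O_{K_1}(1)$ left translates of $G_0$ and $G_0/H$ is nilpotent of step $O_{K_1}(1)$.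
\end{theorem}

In an abelian group, written additively, put $2B=B+B$. A \emph{progression of rank $d'$} is a set $P=\{b_0+\sum_{k=1}^{d'}i_kb_k:0\le i_k<L_k\}$. It is \emph{$2$-proper} if the sums $\sum i_kb_k$ with $0\le i_k\le2L_k-2$ are pairwise distinct; then $|P|=\prod L_k$.

\begin{theorem}[Freiman's theorem, proper form; \cite{Bilu}, {\cite[Section 5.4 with Theorem 3.40]{TV}}]\label{thm:freiman}
A finite subset $B$ of a torsion-free abelian group with $|2B|\le K|B|$ lies in a $2$-proper progression $P$ of rank at most $d(K)$ with $|P|\le C(K)|B|$.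
\end{theorem}

Finally, \emph{Pl\"unnecke's inequality} states that in an abelian group $|U+V|\le K|V|$ implies $|2U|\le K^2|V|$.

\section{Product inequalities}

The first lemma contains Kemperman's inequality and a substitute for it in groups with torsion, where finite subgroups are the only obstruction to growth.

\begin{lemma}\label{lem:iso}
Let $X,Y$ be finite nonempty subsets of a group $Q$.
\begin{itemize}
\item[(a)] If $Y$ is not contained in a coset of a finite subgroup, then $|XY|\ge|X|+|Y|/2$.
\item[(b)] If $X$ is not contained in a coset of a finite subgroup, then $|XY|\ge|Y|+|X|/2$.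
\item[(c)] \emph{(Kemperman)} If $Q$ is torsion-free, then $|XY|\ge|X|+|Y|-1$.
\end{itemize}
\end{lemma}

\begin{proof}
We fix $Y$, look for the set $X$ that grows least, and show that it can be taken to be a subgroup. The quantity $|XY|-|X|$ could be minimized by sets of unbounded size, so we perturb it. Fix $\kappa\in(0,1)$ and put $\varphi(X)=|XY|-\kappa|X|$ for finite nonempty $X\subset Q$. Since $\varphi(X)\ge(1-\kappa)|X|$, the sets with $\varphi(X)\le\varphi(\{1\})$ have bounded size. Then $|XY|\le|X||Y|$ is bounded as well, so $\varphi$ takes finitely many values on these sets and attains a minimum $\varphi_0$. We have $\varphi(gX)=\varphi(X)$ for $g\in Q$. If $X_1\cap X_2\ne\emptyset$, then $(X_1\cap X_2)Y\subset X_1Y\cap X_2Y$ and $(X_1\cup X_2)Y=X_1Y\cup X_2Y$, whence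
\[
\varphi(X_1\cap X_2)+\varphi(X_1\cup X_2)\le\varphi(X_1)+\varphi(X_2).
\]
If $X_1,X_2$ are minimizers, both terms on the left are at least $\varphi_0$ and their sum is at most $2\varphi_0$, so $X_1\cap X_2$ is a minimizer.

Let $H$ be a minimizer of least cardinality, translated so that $1\in H$. For $g\in H$ the minimizer $g^{-1}H$ contains $1$, so $H\cap g^{-1}H$ is a minimizer, and minimality of $|H|$ gives $g^{-1}H=H$. Thus $H^{-1}H\subset H$, and $H$ is a finite subgroup. If $Y$ meets exactly $j$ right cosets of $H$, then $|HY|=j|H|$ and $\varphi_0=(j-\kappa)|H|$, so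
\[
|XY|\ge\kappa|X|+(j-\kappa)|H|\quad\text{for all }X,\qquad |Y|\le j|H| .
\]
In (a) we have $j\ge2$, so $(j-\kappa)|H|\ge\frac j2|H|\ge|Y|/2$ and $|XY|\ge\kappa|X|+|Y|/2$. In (c) we have $H=1$ and $j=|Y|$, so $|XY|\ge\kappa|X|+|Y|-\kappa$. These bounds no longer involve $H$, and we let $\kappa\to1$. Part (b) is (a) applied to $Y^{-1}X^{-1}=(XY)^{-1}$.
\end{proof}

Equality holds in (a) for $Q=K\times\mathbb Z$ with $K$ finite, $X=K\times\{0\}$ and $Y=K\times\{0,1\}$.

Let $Z$ be a normal subgroup of a torsion-free group $N$, with projection $\pi:N\to N/Z$. The \emph{fibers} of $U\subset N$ are its intersections with the cosets of $Z$. Let $f_U$ denote the function on $N/Z$ that records their sizes. The product of the fiber of $U$ over $x$ and the fiber of $V$ over $y$ lies in the fiber of $UV$ over $xy$, so Lemma~\ref{lem:iso}(c) gives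
\begin{equation}\label{eq:fiber}
f_{UV}(xy)\ge f_U(x)+f_V(y)-1\qquad\text{whenever }f_U(x),f_V(y)>0 .
\end{equation}
If $N/Z$ is torsion-free as well, Kemperman's inequality applies both in the fibers and in the base, and the two factors $2$ multiply. This is the source of the constant $4$ in Theorem~\ref{thm:structure}.

\begin{lemma}\label{lem:BM}
Let $Z$ be normal in $N$, with $N$ and $N/Z$ torsion-free. Let $U,V\subset N$ have maximal fiber sizes $F,F'$. Then
\[
|UV|\ge\big(\sqrt{|U|}+\sqrt{|V|}\big)^2-F-F'-|\pi U|-|\pi V| .
\]
In particular, if $|U|\le|V|$, then $|UV|\ge3|U|+|V|-F-F'-|\pi U|-|\pi V|$.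
\end{lemma}

\begin{proof}
We pair level sets at the same relative height. For $t\in(0,1]$ the sets $X_t=\{f_U\ge tF\}$ and $Y_t=\{f_V\ge tF'\}$ are nonempty. By \eqref{eq:fiber}, $f_{UV}\ge t(F+F')-1$ on $X_tY_t$, and $|X_tY_t|\ge|X_t|+|Y_t|-1$ by Lemma~\ref{lem:iso}(c) in $N/Z$. Substituting $\tau=t(F+F')-1$ in \eqref{eq:layer}, we get
\[
|UV|=\int_0^\infty|\{f_{UV}\ge\tau\}|\,d\tau\ge(F+F')\int_{1/(F+F')}^1\big(|X_t|+|Y_t|-1\big)\,dt .
\]
By \eqref{eq:layer} again, $\int_0^1|X_t|\,dt=|U|/F$ and $\int_0^1|Y_t|\,dt=|V|/F'$. On the missing interval $(0,1/(F+F'))$ we use $|X_t|\le|\pi U|$ and $|Y_t|\le|\pi V|$. Hence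
\[
|UV|\ge(F+F')\Big(\frac{|U|}F+\frac{|V|}{F'}-1\Big)-|\pi U|-|\pi V| ,
\]
and $\frac{F'}F|U|+\frac F{F'}|V|\ge2\sqrt{|U||V|}$ gives the first claim. The second follows from $2\sqrt{|U||V|}\ge2|U|$.
\end{proof}

For the $m\times m$ square in $\mathbb Z^2$, fibered by rows, the lemma gives $4m^2-4m$ and the true value is $4m^2-4m+1$. In general it says: if the fibers are thick on average, so that $|\pi U|$ and $|\pi V|$ are negligible, then either the doubling is close to $4$ or a single fiber carries a positive proportion of the set.

\section{Doubling below four}\label{sec:structure}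

We prove Theorem~\ref{thm:structure} by applying Lemma~\ref{lem:BM} twice: first to a nilpotent group over its center, which produces a heavy coset of an abelian subgroup, and then to $\mathbb Z^{d'}$ over a coordinate axis, which produces a heavy progression. In both cases $A$ lies not in one group but in boundedly many of its cosets. We then let $V$ be the largest right slice and $U_j$ the left slices, arrange $|U_j|\le|V|$ by inversion, and use Lemma~\ref{lem:slice} to add the bounds $|U_jV|\gtrsim3|U_j|+|V|\ge4|U_j|$.

\subsection{A nilpotent subgroup with a large center}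

Theorems~\ref{thm:tao} and~\ref{thm:bgt} put $A$ into boundedly many cosets of a nilpotent group $N$, but the fibers over the center of $N$ need not be thick. For instance, let $N$ be the group of upper unitriangular integer $3\times3$ matrices, $x$ a non-central element, and $W=\{x^i:|i|\le m\}$; by Lemma~\ref{lem:nilp} no power $x^i$ with $i\ne0$ is central, so $W^2$ meets the center only in $1$. The remedy is to replace $N$ by the centralizer of many commuting elements of $W^4$, chosen so that boundedly many cosets of the centralizer still cover $W$.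

\begin{proposition}\label{prop:central}
For every $\rho>0$ there are $\nu$ and $n'$, depending only on $\rho$, such that the following holds. If $|A|=n\ge n'$ and $|A^2|\le4n$, there is a nilpotent subgroup $N_0\le G$ with center $Z$ such that $A$ meets at most $\nu$ left and at most $\nu$ right cosets of $N_0$, and at most $\rho n$ left and at most $\rho n$ right cosets of $Z$.
\end{proposition}

\begin{proof}
\emph{The nilpotent group.} Theorem~\ref{thm:tao} gives an absolute integer $K$, a $K$-approximate group $W$ with $|W|\le Kn$, and $X,X'$ of size at most $K$ with $A\subset XW\cap WX'$; in particular $|W|\ge n/K$. In Theorem~\ref{thm:bgt} the finite group $H$ is trivial because $G$ is torsion-free. So $W$ is covered by $K'$ left cosets of a nilpotent group $N\le G$ of step at most $s$, where $K'$ and $s\ge1$ are absolute. From $W^2\subset EW$ we get $W^m\subset E^{m-1}W$ by induction, so $W^m$ is covered by $K^{m-1}$ translates $eW$. Consequently $|W^m|\le K^{m-1}|W|$, and for every subgroup $T\le G$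
\begin{equation}\label{eq:inter}
|W^m\cap T|\le K^{m-1}|W^2\cap T| ,
\end{equation}
because $l,l'\in eW\cap T$ implies $l^{-1}l'\in W^2\cap T$.

\emph{A jump in the upper central series.} Let $\Lambda=\lceil K^6/\rho\rceil$; we want $\Lambda$ central elements. Let $1=Z_0\le\dots\le Z_s=N$ be the upper central series and $\beta_i=|W^2\cap Z_i|$. We look for a level $i$ at which $\beta_{i-1}$ is bounded, so that commutators take few values, while $\beta_i$ is much larger. Define $\tau_0=1$ and $\tau_i=\Lambda(K^{11}\tau_{i-1})^\Lambda$, a nondecreasing sequence depending only on $\rho$. Some coset $gN$ contains at least $|W|/K'$ elements of $W$. Multiplying them on the left by the inverse of one of them gives $\beta_s\ge|W|/K'\ge n/(KK')$, which exceeds $\tau_s$ for large $n$. As $\beta_0=1=\tau_0$, the least $i$ with $\beta_i>\tau_i$ satisfies $i\ge1$ and $\beta_{i-1}\le\tau_{i-1}$. Put $T=K^{11}\tau_{i-1}$, so that $\beta_i>\Lambda T^\Lambda$ and $T^\Lambda\le\tau_s$.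

\emph{Centralizers of bounded index.} For $w\in W^4\cap Z_i$ and $g\in W^2\cap N$ the commutator $[g,w]$ lies in $W^{12}\cap Z_{i-1}$, a set of at most $K^{11}\beta_{i-1}\le T$ elements by \eqref{eq:inter}. If $[g,w]=[g',w]$, then $g^{-1}w^{-1}g=g'^{-1}w^{-1}g'$, so $g'g^{-1}$ commutes with $w$. Sorting the elements $g$ by the tuple $([g,w_1],\dots,[g,w_j])$, we obtain:
\begin{equation}\label{eq:cover}
\begin{gathered}
\text{if }w_1,\dots,w_j\in W^4\cap Z_i,\text{ then }W^2\cap N\text{ is covered}\\
\text{by }T^j\text{ right cosets of }C_N(w_1,\dots,w_j).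
\end{gathered}
\end{equation}
We choose distinct, pairwise commuting $w_1,\dots,w_\Lambda\in W^4\cap Z_i$ one at a time. Given $w_1,\dots,w_j$ with $0\le j<\Lambda$, some right coset of $C_N(w_1,\dots,w_j)$ contains at least $\beta_i/T^j>\Lambda$ elements of $W^2\cap Z_i$ by \eqref{eq:cover}. Multiplying them on the right by the inverse of one of them gives more than $\Lambda$ elements of $W^4\cap Z_i\cap C_N(w_1,\dots,w_j)$, and we take for $w_{j+1}$ one that differs from $w_1,\dots,w_j$.

\emph{Conclusion.} Let $N_0=C_N(w_1,\dots,w_\Lambda)$ and let $Z$ be its center. The $w_j$ lie in $N_0$ and centralize it, so $S=W^4\cap Z$ has at least $\Lambda$ elements. By \eqref{eq:cover} the set $W^2\cap N$ is covered by $\tau_s$ right cosets of $N_0$ and, being symmetric, by $\tau_s$ left cosets. Since $W\cap gN\subset w(W^2\cap N)$ for any $w\in W\cap gN$, the set $W$ is covered by $K'\tau_s$ left cosets of $N_0$, and by symmetry by as many right cosets. As $A\subset XW\cap WX'$, the first claim holds with $\nu=KK'\tau_s$. Next, $AS\subset XW^5$, so $|AS|\le K\cdot K^4|W|\le K^6n$. Each left coset $\alpha Z$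 with $\alpha\in A$ contains the $|S|\ge\Lambda$ elements $\alpha S$ of $AS$, so $A$ meets at most $K^6n/\Lambda\le\rho n$ left cosets of $Z$. The same count with $SA\subset W^5X'$ bounds the number of right cosets.
\end{proof}

\subsection{A heavy abelian coset}

For the rest of this section fix $\varepsilon\in(0,1]$ and put $\delta=\varepsilon/100$. ``Constant'' means depending only on $\varepsilon$. We assume $|A|=n$, $|A^2|\le(4-\varepsilon)n$, and that $n$ exceeds a suitable constant.

\begin{proposition}\label{prop:abelian}
There is a constant $\eta>0$ such that $|A\cap H\alpha|>\eta n$ for some abelian subgroup $H\le G$ and some $\alpha\in G$.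
\end{proposition}

\begin{proof}
Put $r=\lceil1/\delta\rceil$, take $N_0,Z,\nu$ from Proposition~\ref{prop:central} with $\rho=\delta/r$, and put $\eta=\varepsilon/(100\nu)$. Suppose that every left and every right coset of $Z$ contains at most $\eta n$ elements of $A$.

In the sum described above the term $|\pi V|$ is paid once for each of up to $\nu$ slices $U_j$. The bound $|\pi V|\le\rho n$ does not suffice for this, since $\nu$ grows as $\rho$ shrinks. We need $|\pi V|$ to be small compared to $|V|$, and so we discard thin fibers. Let
\[
A_l=\{\alpha\in A:|A\cap\alpha Z|\ge r\},\qquad A_r=\{\alpha\in A:|A\cap Z\alpha|\ge r\}.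
\]
At most $\rho n$ cosets with fewer than $r$ elements each are discarded, so $|A_l|,|A_r|\ge(1-\delta)n$. Everything said so far is invariant under $A\mapsto A^{-1}$, with the same $N_0$, and inversion interchanges $A_l$ and $A_r$. So we may assume that $v=\max_x|A_r\cap N_0x|$ is at least $\max_y|A_l\cap yN_0|$. Let $V=A_r\cap N_0x_1$ have size $v$, and let $U_j=A_l\cap y_jN_0$ be the nonempty left slices of $A_l$. There are at most $\nu$ of them, their sizes satisfy $u_j\le v$, and $\sum u_j\ge(1-\delta)n$.

The group $N_0/Z$ is torsion-free by Lemma~\ref{lem:nilp}, so Lemma~\ref{lem:BM} applies to $y_j^{-1}U_j$ and $Vx_1^{-1}$ in $N_0$, whose product has $|U_jV|$ elements. The fibers of $y_j^{-1}U_j$ are translates of intersections of $U_j$ with left cosets of $Z$, and those of $Vx_1^{-1}$ are translates of intersections of $V$ with right cosets of $Z$. Hence all fibers have size at most $\eta n$, and $\sum_j|\pi(y_j^{-1}U_j)|\le\rho n\le\delta n$. If $\alpha\in V$, then all of $A\cap Z\alpha$ lies in $A_r\cap N_0x_1=V$, so the nonempty fibers of $Vx_1^{-1}$ have size at least $r$ and $|\pi(Vx_1^{-1})|\le v/r$.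 With Lemma~\ref{lem:slice} and $v\ge u_j$ we get
\[
|A^2|\ge\sum_j\Big(3u_j+v-\frac vr\Big)-2\nu\eta n-\delta n\ge(4-\delta)(1-\delta)n-3\delta n\ge(4-8\delta)n>(4-\varepsilon)n ,
\]
a contradiction. So some left or right coset of the abelian group $Z$ contains more than $\eta n$ elements of $A$, and it is a right coset of a conjugate $H$ of $Z$.
\end{proof}

\subsection{From an abelian coset to a progression}

The group $H$ need not have a cyclic subgroup over which the fibers are thick and the quotient is torsion-free: $H$ could be $\mathbb Z$ and the slice a progression of rank $2$. Freiman's theorem replaces $H$ by a model $\mathbb Z^{d'}$ of bounded rank in which the longest side of a box provides the fibration.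

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
The conclusion is invariant under inversion, since $(xa^i)^{-1}=x^{-1}(xa^{-1}x^{-1})^i$. Take $H,\alpha,\eta$ from Proposition~\ref{prop:abelian}.

\emph{Few cosets of $H$.} By Lemma~\ref{lem:slice} with $V=A\cap H\alpha$, each left coset of $H$ that meets $A$ accounts for more than $\eta n$ elements of $A^2$. So there are at most $4/\eta$ such cosets, and $|A\cap yH|\ge\eta n/4$ for some $y$. By the second half of Lemma~\ref{lem:slice} with $U=A\cap yH$, the set $A$ meets at most $\mu=16/\eta$ right cosets of $H$. Both numbers of cosets are at most $\mu$, which is symmetric under inversion, so we may assume that $v=\max_x|A\cap Hx|$ is at least $\max_y|A\cap yH|$. Let $V=A\cap Hx_1$ have size $v\ge n/\mu$, and let $U_j=A\cap y_jH$ be the at most $\mu$ nonempty left slices, of sizes $u_j\le v$. Call $j$ \emph{large} if $u_j\ge\delta n/\mu$. The other slices contain at most $\delta n$ elements in total.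

\emph{The model in $\mathbb Z^{d'}$.} Let $j$ be large. Write $H$ additively and put $U=y_j^{-1}U_j$ and $V'=Vx_1^{-1}$, subsets of $H$. Then $|U+V'|=|U_jV|\le4n\le K_2\min(|U|,|V'|)$ with $K_2=4\mu/\delta$. Pl\"unnecke's inequality gives $|2U|\le K_2^2|V'|$ and $|2V'|\le K_2^2|U|$. For $B=U\cup V'$ we have $2B=2U\cup(U+V')\cup2V'$, so $|2B|\le3K_2^2|B|$. By Theorem~\ref{thm:freiman}, $B$ lies in a $2$-proper progression $P$ of rank $d'\le d$ with $|P|\le\gamma|B|\le2\gamma n$, where $d,\gamma\ge1$ are constants. The map $\psi(i)=b_0+\sum i_kb_k$ is a bijection from the box $\prod_k\{0,\dots,L_k-1\}$ onto $P$. Let $\tilde U,\tilde V\subset\mathbb Z^{d'}$ be the preimages of $U,V'$. The map $i\mapsto2b_0+\sum i_kb_k$ is injective on the doubled box and sends $i+i'$ to $\psi(i)+\psi(i')$, so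
\[
|\tilde U|=u_j,\qquad|\tilde V|=v,\qquad|\tilde U+\tilde V|=|U_jV| .
\]
Order the sides so that $L_1$ is the largest. Then $L_1\ge|P|^{1/d}\ge(n/\mu)^{1/d}\ge2$ for large $n$. Modulo $\mathbb Ze_1$ the images of $\tilde U$ and $\tilde V$ have at most $|P|/L_1\le2\gamma n(\mu/n)^{1/d}$ elements, which is at most $\delta n/\mu$ for large $n$.

\emph{A heavy fiber.} Put $c=\delta/\mu$. Suppose that for every large $j$ all fibers of $\tilde U$ and $\tilde V$ modulo $\mathbb Ze_1$ have size at most $cn$. Lemma~\ref{lem:slice} and Lemma~\ref{lem:BM}, the latter in $\mathbb Z^{d'}$ with the subgroup $\mathbb Ze_1$, give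
\[
|A^2|\ge\sum_{j\text{ large}}\Big(3u_j+v-2cn-\frac{2\delta n}\mu\Big)\ge4(1-\delta)n-2\delta n-2\delta n>(4-\varepsilon)n ,
\]
a contradiction. So for some large $j$ a fiber has more than $cn$ elements. In multiplicative notation its image under $\psi$ lies in $\{hb^i:0\le i<L_1\}$, where $h\in H$ and $b=b_1\ne1$ because $L_1\ge2$ and $\psi$ is injective. If the fiber belongs to $\tilde U$, more than $cn$ elements of $A$ lie in $\{y_jhb^i:0\le i<L_1\}$. If it belongs to $\tilde V$, they lie in $\{hb^ix_1\}=\{hx_1(x_1^{-1}bx_1)^i:0\le i<L_1\}$. Since $L_1\le|P|\le2\gamma n$, the theorem holds with $L=\lceil2\gamma\rceil$.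
\end{proof}

One heavy progression controls all of $A$.

\begin{corollary}\label{cor:cover}
In the situation of Theorem~\ref{thm:structure} put $M=\lfloor4/c\rfloor$. There are $a\ne1$ and $S\subset A$ with $|S|\le M$ and $A\subset\bigcup_{s\in S}s\{a^i:|i|\le Ln\}$.
\end{corollary}

\begin{proof}
Writing $xa^i=(xax^{-1})^ix$ and renaming $xax^{-1}$ as $a$, we find $A_1\subset A\cap\{a^ix:0\le i\le Ln\}$ with $|A_1|\ge cn$. Let $S\subset A$ be maximal such that the sets $sA_1$, $s\in S$, are pairwise disjoint. Then $|S|cn\le|A^2|\le4n$. By maximality every $\alpha\in A$ has $\alpha A_1\cap sA_1\ne\emptyset$ for some $s\in S$, so $\alpha\in sA_1A_1^{-1}\subset s\{a^i:|i|\le Ln\}$.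
\end{proof}

\section{Doubling near two: the linear threshold}\label{sec:linear}

Let $F$ be the largest number of elements of $A$ in a cyclic coset, attained by $C\alpha$, and let $A$ meet $m$ left cosets of $C$. Slicing and Kemperman's inequality give $|A^2|\ge n+m(F-1)$, while $mF\ge n$. So doubling near $2$ forces $mF\approx n$: all slices have size about $F$. One then expects each coset $zyC$ with $z,y\in A$ to contain about $2F$ elements of $A^2$. If there are at least $m+1$ such cosets, then $|A^2|\gtrsim2n+2F$, and $F\ge cn$ by Theorem~\ref{thm:structure}. The extra coset comes from the next lemma, the only place in this section where the hypothesis on cyclic cosets is used.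

\begin{lemma}\label{lem:extra}
Let $C\le G$ be infinite cyclic, let $Y$ be a finite nonempty set of left cosets of $C$, and let $A$ lie in no cyclic coset. Then $AY=\{zyC:z\in A,\ yC\in Y\}$ has at least $|Y|+1$ elements.
\end{lemma}

\begin{proof}
For $z\in A$ we have $|AY|\ge|zY|=|Y|$. If equality holds, all sets $zY$ coincide, so $A\subset zS$ with $S=\{g\in G:gY=Y\}$. The group $S$ acts on the finite set $Y$, and the stabilizer $S\cap yCy^{-1}$ of $yC\in Y$ is cyclic and has index at most $|Y|$. By Lemma~\ref{lem:virtcyc}, $S$ is cyclic, a contradiction.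
\end{proof}

Since $C$ need not be normal, $zyC$ is not the product of two cosets of $C$. It is the product $(zC_y)(C_yy)$ of cosets of the conjugate $C_y=yCy^{-1}$. So the slices must be shown to be nearly equal for the conjugates $C_y$ too, where the starting slice is only nearly maximal. This is the reason for the parameter $\xi$ below.

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $c$ and $n_0$ be the constants of Theorem~\ref{thm:structure} for the value $1$ of its parameter. Put $\varepsilon_0=c^3/480$ and let $n=|A|\ge\max(n_0,2400/c^4)$; this implies $n\ge10/c$, $n\ge12/c^2$ and $\varepsilon_0n\ge5/c$. Suppose that $A$ lies in no cyclic coset and $|A^2|\le(2+\varepsilon_0)n$. Since $2+\varepsilon_0\le3$, Theorem~\ref{thm:structure} gives $F\ge cn$.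

\medskip
\noindent\emph{Claim. Let $C'$ be cyclic, $0\le\xi\le\frac12$, and $|A\cap C'\alpha'|\ge(1-\xi)F$ for some $\alpha'$. Then $A$ meets at most $5/c$ left cosets of $C'$, each in at least $\big(1-\frac5c(\xi+2\varepsilon_0)\big)F$ elements.}
\medskip

Let $V=A\cap C'\alpha'$ and let $m'$ be the number of these cosets. Lemmas~\ref{lem:slice} and~\ref{lem:iso}(c) give $n+m'(|V|-1)\le|A^2|$, so $m'(|V|-1)\le(1+\varepsilon_0)n\le2n$. Since $|V|-1\ge cn/2-1\ge2cn/5$, we get $m'\le5/c\le\varepsilon_0n$. Then $m'(1-\xi)F\le(1+\varepsilon_0)n+m'\le(1+2\varepsilon_0)n$, and therefore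
\[
n\ge m'F(1-\xi)(1-2\varepsilon_0)\ge m'F(1-\xi-2\varepsilon_0).
\]
The $m'$ slices have size at most $F$ and total size $n$, so each has size at least $n-(m'-1)F\ge\big(1-m'(\xi+2\varepsilon_0)\big)F$. This proves the claim.

Choose a cyclic $C$ and $\alpha$ with $|A\cap C\alpha|=F$; as $F\ge2$, the group $C$ is infinite. By the claim with $\xi=0$, the set $Y=\{yC:y\in A\}$ has $m\le5/c$ elements, and $|A\cap yC|\ge(1-\xi_1)F$ for all $y\in A$, where $\xi_1=10\varepsilon_0/c\le\frac12$. Also $mF\ge n$.

Let $y,z\in A$. Since $yC=C_yy$, the claim applies with $C'=C_y$, $\alpha'=y$, $\xi=\xi_1$, and gives $|A\cap zC_y|\ge(1-\xi_2)F$, where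
\[
\xi_1\le\xi_2=\frac5c(\xi_1+2\varepsilon_0)\le\frac{60\varepsilon_0}{c^2}=\frac c8 .
\]
The product $(A\cap zC_y)(A\cap C_yy)$ lies in $A^2\cap zyC$ and has at least $2(1-\xi_2)F-1$ elements by Lemma~\ref{lem:iso}(c). By Lemma~\ref{lem:extra} there are at least $m+1$ cosets $zyC$. Using $(m+1)F\ge(1+c)n$, $m+1\le6/c$ and $(1-\frac c8)(1+c)\ge1+\frac34c$, we obtain
\[
|A^2|\ge(m+1)\big(2(1-\xi_2)F-1\big)\ge\Big(2+\frac32c\Big)n-\frac6c\ge(2+c)n>(2+\varepsilon_0)n ,
\]
a contradiction.
\end{proof}

\section{A weighted inequality and the normal case}\label{sec:weighted}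

For the bound $3n-O(1)$ the slices may have arbitrary sizes, as in Example~\ref{ex:sharp}. If the cyclic subgroup is normal, \eqref{eq:fiber} reduces the question to one about weights on the quotient group. The quotient may have torsion, so Lemma~\ref{lem:BM} is not available, and Lemma~\ref{lem:iso}(b) takes the place of Kemperman's inequality in the base.

\begin{lemma}\label{lem:weighted}
Let $Q$ be a group and let $f,g:Q\to\mathbb Z_{\ge0}$ be finitely supported with $\sum f=\sum g=n\ge1$, neither support being contained in a coset of a finite subgroup. Let $h:Q\to\mathbb R_{\ge0}$ be finitely supported with $h(xy)\ge g(x)+f(y)$ whenever $g(x),f(y)>0$. Then $\sum h\ge3n$.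
\end{lemma}

Equality holds for $Q=\mathbb Z$ with $f=g$ taking the values $n-1,1$ at $0,1$ and $h$ taking the values $2n-2,n,2$ at $0,1,2$. Without the hypothesis on the supports, $Q=1$, $f=g=n$, $h=2n$ is a counterexample.

\begin{proof}
Let $X_u=\{g\ge u\}$, $Y_v=\{f\ge v\}$, $g^*=\max g$ and $f^*=\max f$. For $0<u\le g^*$ and $0<v\le f^*$ these sets are nonempty and $\{h\ge u+v\}\supset X_uY_v$. Hence for every monotone path $(u(\sigma),v(\sigma))$ from $(0,0)$ to $(g^*,f^*)$ in the region $u,v>0$, parametrized by $\sigma=u+v$, formula \eqref{eq:layer} gives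
\[
\sum h\ge\int_0^{g^*+f^*}|X_{u(\sigma)}Y_{v(\sigma)}|\,d\sigma .
\]
We want to collect $\int|X_u|\,du+2\int|Y_v|\,dv=n+2n$. Horizontal moves collect $|X_u|$ for free. The factor $2$ in front of $|Y_v|$ must come from level sets $X_u$ that do not lie in a coset of a finite subgroup, so the whole vertical distance has to be covered while $u$ is small.

The set $X_u$ decreases in $u$, is constant on each interval $(k-1,k]$ with $k$ an integer, and equals the support of $g$ on $(0,1]$. So the set of $u\in(0,g^*]$ for which $X_u$ lies in no coset of a finite subgroup is an interval $(0,u_0]$ with $u_0\ge1$. Define $v_0$ in the same way from $Y_v$. Put $g'(x)=f(x^{-1})$, $f'(x)=g(x^{-1})$, $h'(x)=h(x^{-1})$. Then $h'(xy)=h(y^{-1}x^{-1})\ge f'(y)+g'(x)$ when both terms are positive, so the triple $(g',f',h')$ satisfies the hypotheses, with $u_0$ and $v_0$ interchanged. We may therefore assume $v_0\le u_0$. Take the polygonal path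
\[
(0,0)\to(v_0,v_0)\to(u_0,v_0)\to(u_0,f^*)\to(g^*,f^*)
\]
of Figure~\ref{fig:path}. Its four segments contribute as follows.
\begin{enumerate}
\item Here $u=v\le v_0\le u_0$ and $d\sigma=2\,dv$. Lemma~\ref{lem:iso}(b) gives $|X_vY_v|\ge|Y_v|+\frac12|X_v|$. The contribution is at least $2\int_0^{v_0}|Y_v|\,dv+\int_0^{v_0}|X_u|\,du$.
\item Here $|X_uY_{v_0}|\ge|X_u|$, and the contribution is at least $\int_{v_0}^{u_0}|X_u|\,du$.
\item For $v>v_0$ we have $Y_v\subset Ky$ with $K$ a finite subgroup. The set $X_{u_0}$ contains $x_1,x_2$ with $x_1K\ne x_2K$. Then $x_1Y_v\subset x_1Ky$ and $x_2Y_v\subset x_2Ky$ are disjoint, so $|X_{u_0}Y_v|\ge2|Y_v|$. The contribution is at least $2\int_{v_0}^{f^*}|Y_v|\,dv$.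
\item Here $|X_uY_{f^*}|\ge|X_u|$, and the contribution is at least $\int_{u_0}^{g^*}|X_u|\,du$.
\end{enumerate}
The sum is $2\int_0^{f^*}|Y_v|\,dv+\int_0^{g^*}|X_u|\,du=3n$ by \eqref{eq:layer}.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[->] (0,0)--(7.7,0) node[right]{$u$};
\draw[->] (0,0)--(0,4.6) node[above]{$v$};
\draw[dotted] (0,4) node[left]{$f^*$}--(4.5,4);
\draw[dotted] (7,0) node[below]{$g^*$}--(7,4);
\draw[dotted] (0,2) node[left]{$v_0$}--(2,2);
\draw[dotted] (2,0) node[below]{$v_0$}--(2,2);
\draw[dotted] (4.5,0) node[below]{$u_0$}--(4.5,2);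
\draw[very thick] (0,0)--(2,2)--(4.5,2)--(4.5,4)--(7,4);
\node at (0.75,1.2) {$1$};
\node at (3.25,2.3) {$2$};
\node at (4.8,3) {$3$};
\node at (5.75,4.3) {$4$};
\end{tikzpicture}
\caption{The path along which the level sets $X_u=\{g\ge u\}$ and $Y_v=\{f\ge v\}$ are paired in Lemma~\ref{lem:weighted}. The set $X_u$ lies in a coset of a finite subgroup exactly when $u>u_0$, and $Y_v$ exactly when $v>v_0$. The lower bounds for $|X_uY_v|$ on segments $1$ to $4$ are $|Y_v|+\frac12|X_u|$, $|X_u|$, $2|Y_v|$ and $|X_u|$.}
\label{fig:path}
\end{figure}

We can now extend the computation of Section~\ref{sub:model} to any bounded number of cosets. We allow two different sets, which will be needed in the next section.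

\begin{proposition}\label{prop:normal}
Let $D$ be a normal infinite cyclic subgroup of a torsion-free group $N$. Let $U,V\subset N$ with $|U|=|V|=n$, neither contained in a cyclic coset, and suppose that each meets at most $T$ cosets of $D$. Then $|UV|\ge3n-T^2$.
\end{proposition}

\begin{proof}
Let $Q=N/D$. The preimage in $N$ of a finite subgroup of $Q$ is torsion-free and contains $D$ with finite index, so it is cyclic by Lemma~\ref{lem:virtcyc}. Hence the images of $U$ and $V$ in $Q$ lie in no coset of a finite subgroup. Put $g=f_U$ and $f=f_V$, and let $h=f_{UV}+1$ on the image of $UV$ and $h=0$ elsewhere. By \eqref{eq:fiber} the hypotheses of Lemma~\ref{lem:weighted} hold. The image of $UV$ has at most $T^2$ elements, so $|UV|+T^2\ge\sum h\ge3n$.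
\end{proof}

\section{The bound $3|A|-C_0$}\label{sec:three}

It suffices to find absolute constants $n_2,C_1$ such that $|A^2|\ge3n-C_1$ whenever $n=|A|\ge n_2$; then $C_0=\max(C_1,3n_2)$ works for all $n$. Let $A$ lie in no cyclic coset, let $n$ exceed a suitable absolute constant, and assume
\[
|A^2|<3n ,
\]
since otherwise there is nothing to prove. Theorem~\ref{thm:structure} and Corollary~\ref{cor:cover} with $\varepsilon=1$ give absolute constants $M,L$, an element $a\ne1$ and a set $S$. Put $C=\langle a\rangle$ and $C^g=g^{-1}Cg$. The goal is to reach Proposition~\ref{prop:normal} with $D$ of bounded index in $C$. The obstacle is an element $z\in A$ for which $C\cap C^z$ is trivial, or has large index, or for which conjugation stretches $C$. We show that each of these either costs too much or can be corrected.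

\subsection{Four counting tools}

The set $A$ meets at most $M$ left cosets $x_1C,x_2C,\dots$ of $C$. Number them so that $A\cap x_1C=x_1P$ with $P\subset C$ and $|P|\ge n/M$.

\emph{Sparse subgroups catch few points.} For $z\in G$ and integers $b\ge1$,
\begin{equation}\label{eq:sparse}
|A\cap z\langle a^b\rangle|\le M\Big(\frac{2Ln}b+1\Big).
\end{equation}
Indeed, for each $s\in S$ the exponents $i$ with $|i|\le Ln$ and $sa^i\in z\langle a^b\rangle$ lie in one residue class modulo $b$. This is where the length bound $Ln$ of Theorem~\ref{thm:structure} is used.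

\emph{Products with the large slice.} If $z\in A$ and $A\cap zC=zP_z$ with $P_z\subset C$, then $x_1PzP_z\subset A^2$. With $P^z=z^{-1}Pz\subset C^z$ this gives
\begin{equation}\label{eq:slices}
|P^zP_z|<3n .
\end{equation}

\emph{Overlap of left and right translates.} For $y\in G$,
\begin{equation}\label{eq:overlap}
yA\cap Ay\ \text{ lies in at most }M^2\text{ left cosets of }C\cap C^y .
\end{equation}
Indeed, $yA\cap Ay$ is covered by the sets $yx_iC\cap x_jCy$, and $x_jCy=x_jyC^y$. The intersection of a left coset of $C$ with a left coset of $C^y$ is empty or a left coset of $C\cap C^y$.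

\emph{An outsider costs $2n$.} If $A'\subset A$ is nonempty, $y\in A$, and $yA'\cup A'y$ is disjoint from $(A')^2$, then Lemma~\ref{lem:iso}(c) gives
\begin{equation}\label{eq:outsider}
|A^2|\ge(2|A'|-1)+2|A'|-|yA\cap Ay| .
\end{equation}
In Example~\ref{ex:sharp} the extra point has $yA'=A'y$ and costs only $n$. When $C\cap C^y$ is trivial or sparse the overlap is small, and the total is close to $4n$.

\subsection{The commensurator and the stretching factor}

Let $\Gamma=\{g\in G:C\cap C^g\ne1\}$. An element $g$ lies in $\Gamma$ if and only if $ga^ug^{-1}=a^v$ for some nonzero integers $u,v$. The ratio $v/u$ depends only on $g$: if also $ga^{u'}g^{-1}=a^{v'}$, then $a^{vu'}=ga^{uu'}g^{-1}=a^{v'u}$, so $vu'=v'u$. If $g'a^{u'}g'^{-1}=a^{v'}$, then $gg'a^{uu'}(gg')^{-1}=ga^{uv'}g^{-1}=a^{vv'}$, and $g^{-1}a^vg=a^u$. So $\Gamma$ is a subgroup containing $C$, and $\Delta(g)=|v/u|$ is a homomorphism $\Gamma\to\mathbb Q_{>0}$ that is trivial on $C$. For example, in the torsion-free group of maps $t\mapsto\lambda t+r$ with $\lambda\in\mathbb Q_{>0}$, $r\in\mathbb Q$, and with $a:t\mapsto t+1$, an element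 $g$ of slope $\lambda$ conjugates $a^u$ to $t\mapsto t+\lambda u$; so $\Gamma$ is the whole group and $\Delta$ is the slope.

\medskip
\noindent\textbf{Step 1: $A\subset\Gamma$.} Let $z\in A\setminus\Gamma$. Since $C^z\cap C=1$, the products in $P^zP_z$ are all distinct, so $|P||P_z|<3n$ by \eqref{eq:slices} and $|P_z|<3M$. As $\Gamma$ is a union of left cosets of $C$, the set $A\setminus\Gamma$ consists of at most $M$ such slices, and $A'=A\cap\Gamma$ has at least $n-3M^2$ elements. If $y\in A\setminus\Gamma$, then $yA'\cup A'y$ is disjoint from $\Gamma\supset(A')^2$, and $|yA\cap Ay|\le M^2$ by \eqref{eq:overlap}. Now \eqref{eq:outsider} gives $|A^2|\ge4n-13M^2-1\ge3n$ for large $n$, a contradiction.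

\medskip
\noindent\textbf{Step 2: the case that $\Delta$ is not constant on $A$.} Here $\Delta$ maps $A$ to an ordered group and separates products as the height does in Example~\ref{ex:sharp}. Being constant on left cosets of $C$, it takes values $\lambda_1<\dots<\lambda_t$ on $A$ with $2\le t\le M$, on classes $B_k$ of sizes $b_k$. On the sets $B_1B_1,B_1B_2,B_2B_2,\dots,B_tB_t$ it takes the distinct values $\lambda_1^2<\lambda_1\lambda_2<\lambda_2^2<\dots<\lambda_t^2$. By Lemma~\ref{lem:iso}(c) and $b_1+b_t\le n$,
\[
|A^2|\ge\sum_{k\le t}(2b_k-1)+\sum_{k<t}(b_k+b_{k+1}-1)=4n-b_1-b_t-(2t-1)\ge3n-2M+1 ,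
\]
which is a bound of the desired form.

\subsection{Constant stretching factor}

From now on $\Delta=p/q$ on $A$, with coprime integers $p,q\ge1$. Let $z\in A$. The set $\{l\in\mathbb Z:za^lz^{-1}\in C\}$ is a nonzero subgroup of $\mathbb Z$. For $l$ in it we have $za^lz^{-1}=a^{\pm pl/q}$, which forces $q\mid l$. So the subgroup is $qw_z\mathbb Z$ for an integer $w_z\ge1$, and
\begin{equation}\label{eq:conj}
za^lz^{-1}\in C\iff qw_z\mid l,\qquad\text{and then }za^lz^{-1}=a^{\pm pl/q}.
\end{equation}
Thus $C\cap C^z=\langle a^{qw_z}\rangle$ and $z(C\cap C^z)z^{-1}=\langle a^{pw_z}\rangle$. The number $w_z$ measures how much of $C$ is lost under conjugation by $z$ beyond what the denominator $q$ forces. It depends only on $zC$, because $C$ commutes with $a$, so it takes at most $M$ values on $A$.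

\medskip
\noindent\textbf{Step 3: $p$, $q$, and $w_z$ for most $z$ are bounded.} Let $\theta=1/(100M)$ and call $z\in A$ \emph{heavy} if $|P_z|\ge\theta n$. At most $M\theta n=n/100$ elements are not heavy. Let $z$ be heavy and $D'=C\cap C^z$. Let $\sigma$ be the number of cosets of $D'$ in $C$ that meet $P_z$, and $\sigma'$ the number of cosets of $D'$ in $C^z$ that meet $P^z$. If $e,e'\in C$ and $P^ze$ meets $P^ze'$, then $e'e^{-1}\in C\cap C^z=D'$. So representatives in $P_z$ of the $\sigma$ cosets give disjoint translates of $P^z$ inside $P^zP_z$, and \eqref{eq:slices} yields $\sigma|P|<3n$. If $e,e'\in C^z$ and $eP_z$ meets $e'P_z$, then $e'^{-1}e\in D'$, which yields $\sigma'|P_z|<3n$ in the same way. Hence $\sigma\le3M$ and $\sigma'\le3/\theta$. So $zP_z\subset A$ lies in at most $3M$ left cosets of $\langle a^{qw_z}\rangle$. Conjugating by $z$, the set $P$ meets $\sigma'$ cosets of $\langle a^{pw_z}\rangle$, so $x_1P\subset A$ lies in at most $3/\theta$ left cosets of that group. By \eqref{eq:sparse},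
\[
\theta n\le3M^2\Big(\frac{2Ln}{qw_z}+1\Big),\qquad\frac nM\le\frac{3M}\theta\Big(\frac{2Ln}{pw_z}+1\Big).
\]
Put $J_0=\lceil12M^2L/\theta\rceil$. If $qw_z>J_0$, the first right side is at most $\frac{\theta n}2+3M^2$; if $pw_z>J_0$, the second is at most $\frac n{2M}+\frac{3M}\theta$. Both are impossible for large $n$. So $w_z\le J_0$ for heavy $z$, and $p,q\le J_0$ because heavy elements exist.

\medskip
\noindent\textbf{Step 4: all $w_z$ are bounded.} An element $y$ with very large $w_y$ should behave like an element outside $\Gamma$, since $C\cap C^y$ is then sparse. To run the argument of Step 1 we need a set $A'$ of almost full size and an invariant that separates $yA'\cup A'y$ from $(A')^2$. The invariant is the ability to conjugate a fixed power of $a$ into $C$, the exponent being a common multiple of the $w_z$ with $z\in A'$; it separates if $w_y$ is much larger than that multiple. We find such a gap by the pigeonhole principle. Let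
\[
J_{i+1}=1000M^3LJ_0^2\operatorname{lcm}(1,\dots,J_i)\qquad(i\ge0).
\]
One of the $M+1$ disjoint intervals $(J_i,J_{i+1}]$, $0\le i\le M$, contains no value $w_z$. Fix such an $i$ and put $R=\operatorname{lcm}(1,\dots,J_i)\le\operatorname{lcm}(1,\dots,J_M)$. Call $z\in A$ \emph{good} if $w_z\le J_i$, so that $w_z\mid R$, and \emph{bad} otherwise, so that $w_z>J_{i+1}\ge1000M^3L\,pqR$. Heavy elements are good, so the set $A'$ of good elements has $|A'|\ge0.99n$. Put
\[
D_0=\langle a^{q^2R}\rangle,\qquad D_1=\langle a^{pqR}\rangle,\qquad D_2=\langle a^{p^2R}\rangle .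
\]
For good $z$ the number $qw_z$ divides $q^2R$ and $pqR$, so \eqref{eq:conj} gives
\begin{equation}\label{eq:chain}
zD_0z^{-1}=D_1,\qquad zD_1z^{-1}=D_2\qquad(z\in A').
\end{equation}
In particular $gD_0g^{-1}=D_2$ for all $g\in(A')^2$.

Suppose that $y\in A$ is bad, and let $z\in A'$.
\begin{itemize}
\item If $yz\in(A')^2$, then $yD_1y^{-1}=yzD_0z^{-1}y^{-1}=D_2\subset C$. By \eqref{eq:conj}, $qw_y\mid pqR$, so $w_y\le pR$.
\item If $zy\in(A')^2$, then $yD_0y^{-1}=z^{-1}D_2z=D_1\subset C$. By \eqref{eq:conj}, $qw_y\mid q^2R$, so $w_y\le qR$.
\end{itemize}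
Both contradict $w_y>pqR$, so $yA'\cup A'y$ is disjoint from $(A')^2$. By \eqref{eq:overlap}, $yA\cap Ay$ lies in at most $M^2$ left cosets $g\langle a^{qw_y}\rangle$, and $yA\cap g\langle a^{qw_y}\rangle$ is a translate of $A\cap y^{-1}g\langle a^{qw_y}\rangle$. So \eqref{eq:sparse} gives
\[
|yA\cap Ay|\le M^3\Big(\frac{2Ln}{w_y}+1\Big)\le\frac n{500}+M^3\le\frac n{100}
\]
for large $n$. By \eqref{eq:outsider}, $|A^2|\ge3.96n-1-0.01n\ge3n$, a contradiction. Hence $A'=A$.

\medskip
\noindent\textbf{Step 5: reduction to the normal case.} If $p\ne q$, an element $z\in A$ normalizes no nontrivial subgroup of $C$, by \eqref{eq:conj}. But \eqref{eq:chain} says that all elements of $A$ move $D_0$ to $D_1$ and $D_1$ to $D_2$, and one fixed element of $A$ can be used to move back. Fix $x\in A$ and put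
\[
U=x^{-2}Ax,\qquad V=x^{-1}A ,
\]
so that $UV=x^{-2}A^2$ and $|U|=|V|=n$. For $z\in A$, \eqref{eq:chain} gives
\[
(x^{-1}z)D_0(x^{-1}z)^{-1}=x^{-1}D_1x=D_0,
\]
\[
(x^{-2}zx)D_0(x^{-2}zx)^{-1}=x^{-2}zD_1z^{-1}x^2=x^{-2}D_2x^2=D_0 .
\]
So $D_0$ is normal in $N=\langle U,V,D_0\rangle$. The set $V$ meets as many left cosets of $D_0$ as $A$ does, and this is at most $Mq^2R$ because $D_0$ has index $q^2R$ in $C$. Since $x^{-2}zxD_0=x^{-2}(zD_1)x$, the set $U$ meets as many cosets of $D_0$ as $A$ meets left cosets of $D_1$, at most $MpqR$. Both numbers are at most the absolute constant $T_0=MJ_0^2\operatorname{lcm}(1,\dots,J_M)$. Finally, $A=xV=x^2Ux^{-1}$ lies in no cyclic coset, so neither does $U$ or $V$; this is the only use of the hypothesis on $A$ in this section. Proposition~\ref{prop:normal} gives $|A^2|=|UV|\ge3n-T_0^2$.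

\medskip
Steps 2 and 5 together show that $|A^2|\ge3n-C_1$ with $C_1=\max(2M-1,T_0^2)$ for all $n$ above an absolute constant $n_2$. This proves Theorem~\ref{thm:three}. \qed

\begin{thebibliography}{9}

\bibitem{Bilu}
Bilu, Ast\'erisque 258 (1999).

\bibitem{BPS}
K\'aroly J. B\"or\"oczky, P\'eter P. P\'alfy, Oriol Serra, \emph{On the cardinality of sumsets in torsion-free groups}, arXiv:1009.6140 (2010).

\bibitem{BGT}
Breuillard, Green, Tao, \emph{The structure of approximate groups}, Publ. IHES 116 (2012).

\bibitem{Tao}
Tao, \emph{Product set estimates for non-commutative groups}, Combinatorica 28 (2008).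

\bibitem{TV}
Tao, Vu, \emph{Additive Combinatorics}.

\end{thebibliography}
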